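# The sharp linear surplus below which spectrally extremal graphs are edge-extremal

## 1. Edge-extremal and spectrally extremal graphs

All graphs are finite and simple. A graph $G$ *contains* $F$ if some subgraph of $G$, not necessarily induced, is isomorphic to $F$. We write $e(G)$ for the number of edges, $d(v)$ for the degree of $v$, and we do not distinguish isomorphic graphs.

**Definition (spectral radius).** $\lambda(G)$ is the largest eigenvalue of the adjacency matrix $A$ of $G$. We use the following textbook facts.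

* $\lambda(G)=\max_{x\neq 0}x^TAx/x^Tx$. With $x=\mathbf 1$ this gives $\lambda(G)\ge 2e(G)/n$ for a graph on $n$ vertices.
* There is an entrywise nonnegative eigenvector for $\lambda(G)$, and $\lambda(G)$ is at most the maximum degree. A proper subgraph of a connected graph has strictly smaller spectral radius. In a connected graph, an eigenvector with all entries positive belongs to $\lambda(G)$.
* For a symmetric matrix $B$ let $\|B\|$ be the largest absolute value of an eigenvalue. It is at most the Frobenius norm of $B$ and at most the largest absolute row sum of $B$. Moreover $\lambda_i(A+B)\le\lambda_i(A)+\|B\|$ for the $i$-th largest eigenvalues (Weyl).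

*Example.* The star $K_{1,5}$ has $5$ edges and $\lambda=\sqrt5$; the cycle $C_6$ has $6$ edges and $\lambda=2$. On the same number of vertices, more edges need not mean a larger spectral radius.

**Definition (extremal numbers and extremal graphs).** For a graph family $\mathcal F$, a graph is *$\mathcal F$-free* if it contains no member of $\mathcal F$. Let $\mathrm{ex}(n,\mathcal F)$ and $\mathrm{spex}(n,\mathcal F)$ be the maximum number of edges and the maximum spectral radius of an $n$-vertex $\mathcal F$-free graph. $\mathrm{EX}(n,\mathcal F)$ and $\mathrm{SPEX}(n,\mathcal F)$ are the sets of $n$-vertex $\mathcal F$-free graphs attaining these maxima.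

**Definition (chromatic number of a family, Turán graph).** $\chi(\mathcal F)=\min\{\chi(F):F\in\mathcal F\}$. The Turán graph $T_{n,r}$ is the complete $r$-partite graph on $n$ vertices whose part sizes differ by at most one. Throughout, $\chi(\mathcal F)=r+1$ with $r\ge 2$ fixed, and
$$\gamma:=1-\tfrac1r,\qquad N:=\lceil n/r\rceil .$$

*Example.* For $\mathcal F=\{C_5,K_4\}$ we have $\chi(\mathcal F)=3$, so $r=2$. The graph $T_{7,3}$ has parts of sizes $3,2,2$ and $16$ edges.

Since $T_{n,r}$ is $r$-colorable, it is $\mathcal F$-free, so $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})$. We call $\mathrm{ex}(n,\mathcal F)-e(T_{n,r})$ the *surplus*. Two facts about $T_{n,r}$: deleting a vertex of a largest part gives $e(T_{n,r})-e(T_{n-1,r})=n-N$. If $n=rh+t$ with $0\le t<r$, then $2e(T_{n,r})=n^2-\sum n_i^2=\gamma n^2-t(r-t)/r\ge\gamma n^2-\frac r4$.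

*Example ($r=2$, $\mathcal F=\{K_3\}$).* Here both sets can be compared by hand. The vector equal to $\sqrt b$ on the side of size $a$ and $\sqrt a$ on the other side is a positive eigenvector of $K_{a,b}$, so $\lambda(K_{a,b})=\sqrt{ab}$. Nikiforov's inequality, recalled below, reads $\lambda(G)^2\le e(G)$ for triangle-free $G$. Hence $\lambda(G)^2\le e(G)\le\lfloor n^2/4\rfloor=\lambda(T_{n,2})^2$, so every $G\in\mathrm{SPEX}(n,K_3)$ has $\lfloor n^2/4\rfloor$ edges and $\mathrm{SPEX}\subseteq\mathrm{EX}$.

**Notation.** $H_1\vee H_2$ is the join (disjoint union plus all edges between), $kH$ is $k$ disjoint copies of $H$, $K_s(k)$ is the complete $s$-partite graph with all parts of size $k$ (empty if $s=0$), $P_k$ is the path on $k$ vertices, $\overline{K_s}$ is the edgeless graph on $s$ vertices. For example, $K_1\vee P_4$ is the fan with five vertices and seven edges, and $(2K_2)\vee K_1(3)$ is two disjoint edges completely joined to three independent vertices.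

**The problem.** Suppose we know that $\mathrm{ex}(n,\mathcal F)$ is only slightly larger than $e(T_{n,r})$. Must every spectrally extremal graph then have the maximum number of edges? Fang, Tait and Zhai proved: if $n$ is sufficiently large, $\mathcal F$ is finite, $\chi(\mathcal F)=r+1\ge3$ and $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+\lfloor n/(2r)\rfloor$, then $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$. The problem, taken from John Byrne, "A sharp spectral extremal result for general non-bipartite graphs", arXiv:2411.18637 (2024), asks for the sharp linear surplus: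

> Determine the maximum constant $c=c(r)$ such that for any finite family $\mathcal F$ with $\chi(\mathcal F)=r+1\ge3$, for all positive $\varepsilon<c$ and sufficiently large $n$, $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+(c-\varepsilon)n$ implies $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$.

Put
$$m_r:=2r\ (r\ge3),\qquad m_2:=2 .$$

**Theorem 1.** $c(r)=\frac1r\bigl(1-\frac1{m_r}\bigr)$, that is, $c(2)=\frac14$ and $c(r)=\frac{2r-1}{2r^2}$ for $r\ge3$.

**Theorem 2.** Let $\mathcal F$ be a finite family with $\chi(\mathcal F)=r+1\ge3$.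

1. *(Dichotomy)* Either $\liminf_n(\mathrm{ex}(n,\mathcal F)-e(T_{n,r}))/n\ge1/r$, or there is an integer $m\ge1$ (the *level* of $\mathcal F$) with $\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+(1-\frac1m)\frac nr+O(1)$.
2. If $\mathcal F$ has level $m<m_r$, then $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$ for all large $n$.
3. For every $m\ge m_r$ there is a finite family of level $m$ with $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$ for infinitely many $n$.
4. *($\varepsilon$-free form)* There is $n_0(\mathcal F)$ such that for $n\ge n_0(\mathcal F)$, $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+N-\lceil N/m_r\rceil$ implies $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$. For $r=2$, "$<$" cannot be replaced by "$\le$". For $r\ge3$, the condition cannot be replaced by $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+N-\lceil N/m_r\rceil+1$.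

The published results we use as black boxes are these.

* Erdős 1964: for fixed $M$, a $K_{r+1}(M)$-free graph on $n$ vertices has $o(n^{r+1})$ copies of $K_{r+1}$.
* The removal lemma for $K_{r+1}$ (Erdős–Frankl–Rödl 1986): a graph with $o(n^{r+1})$ copies of $K_{r+1}$ becomes $K_{r+1}$-free after deleting $o(n^2)$ edges.
* Erdős–Simonovits stability: a $K_{r+1}$-free $n$-vertex graph with at least $\gamma\frac{n^2}2-o(n^2)$ edges can be turned into $T_{n,r}$ by changing $o(n^2)$ edges.
* Nikiforov 2002: $\lambda^2\le2\gamma\,e(G)$ for $K_{r+1}$-free $G$. With Turán's theorem, $e(G)\le\gamma n^2/2$, this gives Wilf's bound $\lambda\le\gamma n$.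

## 2. Two computations with joins

Take $r=2$ and graphs $H\vee\overline{K_s}$: a complete bipartite graph with something placed inside one part. Two effects decide everything later, and both can be seen by hand.

**Part sizes.** Let $H$ be $d$-regular on $n_1=h+p$ vertices and $s=h-p$. A vector with value $x$ on $H$ and $y$ on the other part is an eigenvector if $\lambda x=dx+sy$ and $\lambda y=n_1x$, so $\lambda(\lambda-d)=n_1s$. The positive root has a positive eigenvector, so
$$\lambda=\tfrac d2+\sqrt{h^2-p^2+\tfrac{d^2}4},\qquad e=h^2-p^2+\tfrac d2(h+p).$$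
For fixed $h$ the spectral radius is largest at $p=0$, while $e$ is largest near $p=d/4$. For $d=4$ the choice $p=1$ has $h^2+2h+1$ edges, one more than $p=0$, but $p=0$ has the larger $\lambda$. The number of edges wants the part with internal edges to be larger; the spectral radius does not want this as much.

**Degree irregularity.** Now fix the sizes and the number of edges, and compare $H=qP_4$ with $H=qK_{1,3}$. If $x$ is the eigenvector on $H$ and $c$ the common value on $\overline{K_s}$, then $\lambda c=\mathbf 1^Tx$ and $(\lambda-A_H)x=sc\mathbf 1$, hence $\lambda=s\,\mathbf 1^T(\lambda-A_H)^{-1}\mathbf 1$. Solving the small linear systems, a component $P_4$ contributes $\frac{4\lambda+2}{\lambda^2-\lambda-1}$ to $\mathbf 1^T(\lambda-A_H)^{-1}\mathbf 1$ and a component $K_{1,3}$ contributes $\frac{4\lambda+6}{\lambda^2-3}$. Now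
$$(4\lambda+6)(\lambda^2-\lambda-1)-(4\lambda+2)(\lambda^2-3)=2\lambda>0 ,$$
so for $\lambda>\sqrt3$ the star contributes more. The right side of $1=\frac s\lambda\mathbf 1^T(\lambda-A_H)^{-1}\mathbf 1$ is decreasing in $\lambda$, so $(qK_{1,3})\vee\overline{K_s}$ has the larger spectral radius as soon as $\lambda((qP_4)\vee\overline{K_s})>\sqrt3$. Irregular degrees help $\lambda$ and are invisible to $e$.

One extra edge changes $2e(G)$ by $2$. We shall see that both effects contribute to $n\lambda$ on the same scale, so the question becomes when together they beat $2$.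

## 3. Popular graphs and the surplus they force

We need to know what can be placed inside a part of $T_{n,r}$. Let $\mathcal F$ be finite with $\chi(\mathcal F)=r+1$, and $M=\max_{F\in\mathcal F}|V(F)|\ge r+1$.

**Definition (popular).** A connected graph $C$ is *popular* if $(MC)\vee K_{r-1}(M)$ is $\mathcal F$-free.

A copy of $F\in\mathcal F$ in $(kC)\vee K_{r-1}(k)$ meets at most $M$ copies of $C$ and at most $M$ vertices of each independent part. So $C$ is popular if and only if $(kC)\vee K_{r-1}(k)$ is $\mathcal F$-free for all $k$. Connected subgraphs of popular graphs are popular, and $K_1$ is popular because $(MK_1)\vee K_{r-1}(M)=K_r(M)$ is $r$-colorable.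

Consider the following conditions on $\mathcal F$.

* (P1) $K_1\vee K_r(M)$ is not $\mathcal F$-free.
* (P2) $(MK_2)\vee(MK_2)\vee K_{r-2}(M)$ is not $\mathcal F$-free.
* (P3) No connected graph containing a cycle is popular.
* (P4) The orders of popular trees are bounded. Then let $m$ be the largest order.

*Example ($\mathcal F=\{C_5\}$).* Here $r=2$, $M=5$. With $uu'$ an edge of $5K_2$, $w$ a vertex of another edge and $x,y$ in the independent part, $u,u',x,w,y$ is a $C_5$ in $(5K_2)\vee\overline{K_5}$. So $K_2$ is not popular, only $K_1$ is, and (P3), (P4) hold with $m=1$. The graph of (P2) contains $(5K_2)\vee\overline{K_5}$ and hence $C_5$. The graph $K_1\vee K_{5,5}$ contains $C_5$ (the center followed by a $P_4$ of $K_{5,5}$), so (P1) holds.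

*Example ($\mathcal F=\{K_1\vee P_4\}$).* Here $r=2$, $M=5$. A graph contains $K_1\vee P_4$ exactly when some vertex neighborhood contains $P_4$. In $(kK_2)\vee\overline{K_k}$ the neighborhoods induce stars or matchings, so $K_2$ is popular. In $P_3\vee\overline{K_2}$, the middle vertex of $P_3$ with ends $a,b$ sees the path $a,x,b,y$, so $P_3$ is not popular. Every connected graph on at least three vertices contains $P_3$, so (P3), (P4) hold with $m=2$. (P1) holds since $P_4\subseteq K_{5,5}$. In $(5K_2)\vee(5K_2)$ let $uu'$ be an edge in the first factor and $xx'$, $y$ in the second; the neighborhood of $u$ contains the path $x,x',u',y$. So (P2) holds.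

*Example ($\mathcal F=\{2K_3\}$).* Here $r=2$, and in $K_1\vee K_{M,M}$ all triangles pass through one vertex. So (P1) fails.

**Lemma 1.** (a) If (P1) fails, $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-1$. (b) If (P2) fails, $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-2$. (c) If a connected $C$ on $k$ vertices with a cycle is popular, $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-k+1$. (d) If a tree of order $k$ is popular, $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-\lceil N/k\rceil$.

*Proof.* (a) A copy of $F\in\mathcal F$ in $K_1\vee T_{n-1,r}$ would embed in $K_1\vee K_r(M)$, so $K_1\vee T_{n-1,r}$ is $\mathcal F$-free. It has $e(T_{n-1,r})+n-1=e(T_{n,r})-(n-N)+n-1=e(T_{n,r})+N-1$ edges.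

(b) Put maximum matchings into two parts of $T_{n,r}$, both of size at least $N-1$. In such a part a copy of $F$ meets at most $M$ matching edges and unmatched vertices, and each of these can be placed in its own $K_2$. So the copy would embed in the graph of (P2), which is $\mathcal F$-free. The surplus is at least $2\lfloor(N-1)/2\rfloor\ge N-2$.

(c) Into a part of size $N$ put $\lfloor N/k\rfloor$ disjoint copies of $C$, each with at least $k$ edges. A copy of $F$ meets at most $M$ of these components and left-over vertices. Placing each in its own copy of $C$ embeds the copy in $(MC)\vee K_{r-1}(M)$, which is impossible. The surplus is at least $k\lfloor N/k\rfloor\ge N-k+1$.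

(d) Into a part of size $N$ put $\lfloor N/k\rfloor$ disjoint copies of the tree and, on the remaining fewer than $k$ vertices (if any), a subtree of it obtained by removing leaves. The result is $\mathcal F$-free for the same reason, and the forest has $\lceil N/k\rceil$ components, hence $N-\lceil N/k\rceil$ edges. $\square$

**Consequence A.** If (P1)–(P4) do not all hold, then $\liminf_n(\mathrm{ex}(n,\mathcal F)-e(T_{n,r}))/n\ge1/r$. If (P1), (P2) or (P3) fails, this is (a), (b) or (c). If (P4) fails, there are popular trees of arbitrarily large order $k$, and (d) gives $\liminf\ge\frac1r(1-\frac1k)$ for all these $k$.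

**Consequence B.** If it is *not* the case that (P1)–(P4) hold with $m<m_r$, then
$$\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-\lceil N/m_r\rceil\qquad\text{for all }n\ge n_0(\mathcal F). \tag{1}$$
If (P1), (P2) or (P3) fails, this follows from (a), (b), (c), because $\lceil N/m_r\rceil$ exceeds any constant for large $n$. Otherwise a tree of some order $k\ge m_r$ is popular, and (d) applies since $\lceil N/k\rceil\le\lceil N/m_r\rceil$.

## 4. The common structure of both kinds of extremal graphs

Given a partition $V_1,\dots,V_r$ of $V(G)$ with $n_i=|V_i|$, *internal* edges lie inside parts, *cross* edges join different parts, and *missing* edges are nonadjacent pairs in different parts. $\mathcal K$ denotes the complete $r$-partite graph on the parts and also its adjacency matrix. Since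
$$x^T\mathcal Kx=\Bigl(\sum_vx_v\Bigr)^2-\sum_i\Bigl(\sum_{v\in V_i}x_v\Bigr)^2\le0\quad\text{whenever }\sum_vx_v=0,$$
$\mathcal K$ has exactly one positive eigenvalue. For instance, adding one edge $xy$ inside $V_1$ of $\mathcal K$ and deleting one pair between $V_1$ and $V_2$ gives a graph with one internal and one missing edge.

**Lemma 2.** Let (P1)–(P4) hold. There are constants $K,n_0$ depending only on $\mathcal F$ such that for $n\ge n_0$ every $G\in\mathrm{EX}(n,\mathcal F)\cup\mathrm{SPEX}(n,\mathcal F)$ has a partition with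

* (S1) $|n_i-n/r|\le K$;
* (S2) each vertex has at most $K$ internal neighbors and at most $K$ missing edges;
* (S3) there are at most $K$ missing edges in total, and $\sum_{i\ge2}e(G[V_i])\le K$;
* (S4) all components of $H=G[V_1]$, except some with at most $K$ vertices in total, are popular trees of order exactly $m$.

Moreover $e(G)\ge\mathrm{ex}(n,\mathcal F)-K$, and $\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+(1-\frac1m)\frac nr+O(1)$.

*Proof.* Asymptotic notation is uniform over all such $G$, for fixed $\mathcal F$. Since $T_{n,r}$ is $\mathcal F$-free, $e(G)\ge e(T_{n,r})$ for $G\in\mathrm{EX}$ and $\lambda(G)\ge\lambda(T_{n,r})$ for $G\in\mathrm{SPEX}$.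

**Step 1 (a partition with $o(n^2)$ errors).** *This step brings $G$ close to $T_{n,r}$.* In both cases $\lambda(G)\ge2e(T_{n,r})/n\ge\gamma n-\frac r{4n}$. Some $F\in\mathcal F$ with $\chi(F)=r+1$ satisfies $F\subseteq K_{r+1}(M)$, so $G$ is $K_{r+1}(M)$-free and has $o(n^{r+1})$ copies of $K_{r+1}$. By the removal lemma, deleting $o(n^2)$ edges gives a $K_{r+1}$-free graph $G'$. The difference of the adjacency matrices has Frobenius norm $o(n)$, so $\lambda(G')\ge\lambda(G)-o(n)$. Nikiforov's inequality gives $e(G')\ge\lambda(G')^2/(2\gamma)\ge\gamma\frac{n^2}2-o(n^2)$. By stability $G'$, and hence $G$, differs from $T_{n,r}$ in $o(n^2)$ edges. In particular $e(G)\le\gamma\frac{n^2}2+o(n^2)$.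

Take a partition into $r$ parts maximizing the number of cross edges. This number is at least what the parts of the nearby $T_{n,r}$ give, namely $\gamma\frac{n^2}2-o(n^2)$, so all but $o(n^2)$ edges are cross edges. It is also at most $e(\mathcal K)=\frac12(n^2-\sum n_i^2)\le\gamma\frac{n^2}2$. Hence there are $o(n^2)$ internal and $o(n^2)$ missing edges, and $\sum n_i^2\le n^2/r+o(n^2)$, so $n_i=n/r+o(n)$.

**Step 2 (cloning gives a minimum degree).** *This step shows $d(v)\ge\gamma n-o(n)$ for every vertex, by replacing a bad vertex with a copy of a good one.* Let $v\in V(G)$ and $U_i\subset V_i\setminus\{v\}$ with $|U_i|=M$. Delete $v$ and add a vertex $v'$ adjacent exactly to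
$$N_i(v):=\bigcap_{w\in U_i}N(w)\setminus(V_i\cup\{v\}).$$
The result is $\mathcal F$-free: a copy of $F$ using $v'$ has at most $M-1$ other vertices, so it misses some $w\in U_i$. This $w$ is adjacent to all of $N_i(v)$, so it can replace $v'$, giving a copy of $F$ in $G$. If $G\in\mathrm{EX}$, comparing edge numbers gives
$$d(v)\ge|N_i(v)|. \tag{2}$$
If $G\in\mathrm{SPEX}$, let $y\ge0$ be an eigenvector for $\lambda=\lambda(G)$ with $\|y\|^2=n$. Give $v'$ the value $s\ge0$ and keep the other values. The quadratic form of the new graph is $\lambda n-2\lambda y_v^2+2s\sum_{N_i(v)}y$, and the new graph has spectral radius at most $\lambda$. So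
$$\lambda(n-y_v^2+s^2)\ge\lambda n-2\lambda y_v^2+2s\sum_{u\in N_i(v)}y_u .$$
If $y_v>0$, take $s=y_v$ and divide by $2y_v$. If $y_v=0$, divide by $s$ and let $s\to0^+$. In both cases
$$\lambda y_v\ge\sum_{u\in N_i(v)}y_u. \tag{3}$$

All but $o(n)$ vertices have $o(n)$ missing edges. Choosing $U_i$ among these gives $|N_i(v)|\ge n-n_i-o(n)\ge\gamma n-o(n)$. For EX, (2) gives $d(v)\ge\gamma n-o(n)$ for all $v$.

For SPEX we first show that $y$ is nearly constant in the mean. Put $x=y/\sqrt n$. The Frobenius norm gives $\|A-\mathcal K\|=o(n)$, so $x^T\mathcal Kx\ge\gamma n-o(n)$. Also $\mathbf 1^T\mathcal K\mathbf 1/n=2e(\mathcal K)/n\ge\gamma n-o(n)$. By Wilf's bound $\lambda_1(\mathcal K)\le\gamma n$, and all other eigenvalues of $\mathcal K$ are $\le0$. Let $u\ge0$ be a unit eigenvector for $\lambda_1(\mathcal K)$. Then $\gamma n\langle x,u\rangle^2\ge x^T\mathcal Kx$, so $\langle x,u\rangle^2\ge1-o(1)$, and likewise for $\mathbf 1/\sqrt n$. All three vectors are nonnegative, so both inner products are $1-o(1)$, both unit vectors are within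 $o(1)$ of $u$, and $\sum_v(y_v-1)^2=n\|x-\mathbf 1/\sqrt n\|^2=o(n)$. By Cauchy–Schwarz $\sum_{v\in S}|y_v-1|=o(n)$ for every set $S$. Therefore $\lambda y_v=\sum_{u\in N(v)}y_u=d(v)+o(n)$, and (3) gives $d(v)+o(n)\ge|N_i(v)|-o(n)\ge\gamma n-o(n)$ for all $v$.

**Step 3 (internal degrees are bounded).** *This step uses (P1).* Suppose $v\in V_i$ has at least $\theta n$ neighbors in $V_i$ for a fixed $\theta>0$. By the choice of the partition it has at least $\theta n$ neighbors in every $V_j$, since otherwise moving $v$ to $V_j$ would create more cross edges. Choose a random $M$-set of neighbors of $v$ in each part. The expected number of missing pairs among the chosen vertices is at most $\binom r2M^2\cdot o(n^2)/(\theta n)^2=o(1)$, so some choice has none, and $K_1\vee K_r(M)\subseteq G$. This contradicts (P1). So every vertex has $o(n)$ internal neighbors, and then by Step 2 a vertex of $V_i$ has at most $n-n_i-d(v)+o(n)=o(n)$ missing edges. Consequently any bounded set of vertices outside $V_j$ has all but $o(n)$ vertices of $V_j$ as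 common neighbors. We call the use of this fact *greedy choice*.

If $v\in V_i$ had $M$ internal neighbors, choose greedily $M$ vertices in each other part, one part after the other, adjacent to $v$, to these $M$ neighbors and to everything chosen before in other parts. This gives $K_1\vee K_r(M)\subseteq G$, a contradiction. So internal degrees are at most $M-1$, and all degrees are $\gamma n+o(n)$. In the SPEX case $\lambda$ is at most the maximum degree, so $\lambda=\gamma n+o(n)$, and $y_v=(d(v)+o(n))/\lambda=1+o(1)$ uniformly in $v$.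

**Step 4 ($O(n)$ missing edges, hence good clones).** *This step improves the cloning bound from an error $o(n)$ to an error $O(1)$.* Let $\mu$ be the number of missing edges. For EX, $e(T_{n,r})\le e(G)\le e(T_{n,r})+\frac{(M-1)n}2-\mu$. For SPEX, by Step 3 and $y^T\mathcal Ky\le\gamma n\cdot n$,
$$\gamma n^2-\tfrac r4\le\lambda n=y^TAy\le\gamma n^2+(1+o(1))(M-1)n-(2-o(1))\mu .$$
So $\mu\le Mn/2$ in both cases for large $n$. At most $2\mu/(4rM)\le n/(4r)$ vertices have more than $4rM$ missing edges, and $n_i=n/r+o(n)$, so each $V_i$ contains at least $n/(2r)$ vertices with at most $4rM$ missing edges. Choosing $U_i$ among these,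
$$|N_i(v)|\ge n-n_i-C_2\quad\text{for all }v\text{ and }i,\qquad C_2=4rM^2+1 .$$

**Step 5 (proof of (S1), (S2)).** *We compare the degree of $v$ with clones in all parts.* Let $v\in V_i$ have $m_v$ missing edges. For EX and every $j$, $n-n_i+M-m_v\ge d(v)\ge n-n_j-C_2$. Taking $j=i$ gives $m_v\le C_2+M$. Dropping $m_v$ gives $n_i-n_j\le C_2+M$ for all $i,j$.

For SPEX let $S=\sum_vy_v$ and $S_i=\sum_{v\in V_i}y_v$; by Step 3, $\frac12\le y_v\le2$ for all $v$. By the eigenvalue equation and (3), for all $j$,
$$S-S_i+2M-\tfrac12m_v\ge\lambda y_v\ge S-S_j-2C_2 .$$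
With $j=i$ we get $m_v=O(1)$. For general $j$ we get $S_i-S_j=O(1)$ from above, for all $i,j$, so $S_i=S/r+O(1)$. Then $\lambda y_v=S-S_i+O(1)=\gamma S+O(1)$, that is, $y_v=\kappa+O(1/n)$ with $\kappa=\gamma S/\lambda$ common to all $v$. Now $\|y\|^2=n$ gives $\kappa^2=1+O(1/n)$, so $\kappa=1+O(1/n)$. Finally $S_i=\kappa n_i+O(1)$, so $n_i-n_j=O(1)$.

**Step 6 (internal edges concentrate in one part).** *This step uses (P2).* Suppose two parts both have large matchings. Choose $M$ matching edges in the first. By (S2) their $2M$ endpoints have at most $2MK$ nonneighbors in the second part, so a matching there with at least $2MK+M$ edges contains $M$ edges completely joined to the chosen ones. Greedy choice of $M$ vertices in each of the other $r-2$ parts then produces the graph of (P2), a contradiction. So all parts but at most one have bounded matching number. The vertices of a maximum matching meet all internal edges of a part and internal degrees are bounded, so these parts have $O(1)$ internal edges. Label the remaining part $V_1$ (any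 part, if all matching numbers are bounded).

**Step 7 (components of $H=G[V_1]$).** *This step uses (P3), (P4).* $H$ has fewer than $M$ disjoint copies of each tree $T$ on $m+1$ vertices: otherwise greedy choice gives $(MT)\vee K_{r-1}(M)\subseteq G$, so $T$ is popular, contradicting the choice of $m$. There are finitely many such $T$. So a maximal collection of disjoint $(m+1)$-vertex subtrees of $H$ covers a bounded set $D$, and every component of $H-D$ has at most $m$ vertices, because a connected graph on more vertices contains a subtree with exactly $m+1$. By the bounded degree, only $O(1)$ components of $H-D$ are adjacent to $D$, so the components of $H$ meeting $D$ have $O(1)$ vertices altogether. The other components of $H$ have order at most $m$. By the same argument each non-popular isomorphism type of order at most $m$ occurs fewer than $M$ times among the components of $H$. By (P3) this includes all types with cycles. Hence, apart from components with $O(1)$ vertices in total, all components of $H$ are popular trees of order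 at most $m$. A tree of order $k$ has $k-1=(1-\frac1m)k-(1-\frac km)$ edges, which for $k<m$ is at most $(1-\frac1m)k-\frac1m$. So
$$e(H)\le(1-\tfrac1m)n_1-\tfrac1m\,\#\{\text{such trees of order}<m\}+O(1). \tag{4}$$

**Step 8 (proof of (S3), (S4)).** *This step compares with the lower bound of Lemma 1(d).* For SPEX write $y=\mathbf 1+z$, where $z_v=O(1/n)$ by Step 5. From $\|y\|^2=n$ we get $\sum z_v=-\frac12\sum z_v^2=O(1/n)$. Since $d(v)-\gamma n=O(1)$ by (S1), (S2),
$$\lambda n=y^TAy=2e(G)+2\sum_v(d(v)-\gamma n)z_v+2\gamma n\sum_vz_v+z^TAz=2e(G)+O(1). \tag{5}$$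
Here the second term is $O(n\cdot\frac1n)$, the third is $O(n\cdot\frac1n)$, and $z^TAz\le\lambda\|z\|^2=O(1)$. For any $n$-vertex $\mathcal F$-free $G^*$ we have $\lambda(G)\ge\lambda(G^*)\ge2e(G^*)/n$, so $e(G)\ge\mathrm{ex}(n,\mathcal F)-O(1)$. For EX this is trivial. By Lemma 1(d), in both cases $e(G)\ge e(T_{n,r})+(1-\frac1m)\frac nr-O(1)$. On the other hand, Steps 6 and 7, (4) and $n_1=n/r+O(1)$ give
$$e(G)\le e(T_{n,r})+(1-\tfrac1m)\tfrac nr-\mu-\tfrac1m\,\#\{\text{trees of order}<m\}+O(1).$$
So $\mu=O(1)$ and the number of trees of order less than $m$ is $O(1)$. This proves (S3), (S4) and, applied to $G\in\mathrm{EX}$, the formula for $\mathrm{ex}(n,\mathcal F)$. $\square$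

Consequence A and Lemma 2 prove **Theorem 2(1)**, and the level of $\mathcal F$ is the number $m$ of (P4). For instance, $\{C_5\}$ has level $1$ and $\{K_1\vee P_4\}$ has level $2$.

## 5. Computing $n\lambda$ up to an error $O(1/n)$

The first idea for proving $\mathrm{SPEX}\subseteq\mathrm{EX}$ is to combine $\lambda\ge2e/n$ for an edge-extremal graph with an upper bound for $\lambda$ of a spectrally extremal graph $G$. That is what (5) does, and it stops exactly there: $n\lambda(G)=2e(G)+O(1)$ gives $e(G)\ge\mathrm{ex}(n,\mathcal F)-O(1)$ and no more. A single edge is worth $2$ in $2e(G)$, the same size as the unknown $O(1)$. Section 2 shows that this $O(1)$ really varies with part sizes and degrees. So it has to be computed, with an error tending to zero.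

**Lemma 3.** Let $G$ have a partition satisfying (S1), (S2) with constant $K$. Let $\bar d$ be the average degree, $D_i$ the average degree over $V_i$, $W=\frac1n\sum_i\sum_{v\in V_i}(d(v)-D_i)^2$, $B=\frac1n\sum_in_i(D_i-\bar d)^2$. Then
$$n\lambda(G)=2e(G)+\tfrac r{r-1}W+B+O_{r,K}(1/n). \tag{6}$$

*Check.* For the join of a $d$-regular graph on $h+p$ vertices with $\overline{K_{h-p}}$ ($r=2$, $n=2h$) we have $W=0$, and $D_1=h-p+d$, $D_2=h+p$ give $B=(p-\frac d2)^2+O(1/n)$. So (6) predicts $2h^2-2p^2+d(h+p)+(p-\frac d2)^2=2h^2+dh-p^2+\frac{d^2}4$ up to $O(1/n)$, in agreement with $2h\bigl(\frac d2+\sqrt{h^2-p^2+d^2/4}\bigr)$.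

*Proof.* **Step 1 (a test vector).** *We correct $\mathbf 1$ to first order.* Write $A=\mathcal K+E$. Each row of $E$ has at most $2K$ nonzero entries, all $\pm1$, so $\|E\|\le2K$ and $\lambda_2(A)\le\lambda_2(\mathcal K)+2K\le2K$. Split the degree vector as
$$A\mathbf 1=\bar d\,\mathbf 1+\omega+\beta,\qquad\beta=\sum_i(D_i-\bar d)\mathbf 1_{V_i},\qquad\omega\perp\mathbf 1_{V_i}\text{ for all }i .$$
By (S1), (S2) all degrees are $\gamma n+O(1)$, so all entries of $\omega$ and $\beta$ are $O(1)$. Also $\beta\perp\mathbf 1$ and $\omega\perp\beta$. Since $\omega$ sums to zero on each part, $\mathcal K\omega=0$. Since $\beta$ sums to zero in total, $(\mathcal K\beta)_v=-n_i(D_i-\bar d)$ for $v\in V_i$. So $\|A\omega\|=\|E\omega\|=O(\sqrt n)$, and by (S1) $A\beta=-\frac nr\beta+\rho'$ with $\|\rho'\|=O(\sqrt n)$. Put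
$$z=\mathbf 1+\frac\omega{\gamma n}+\frac\beta n,\qquad\theta=\frac{z^TAz}{z^Tz}.$$

**Step 2 (its Rayleigh quotient).** *We expand $\theta$.* We have $\mathbf 1^TA\omega=(\bar d\mathbf 1+\omega+\beta)^T\omega=\|\omega\|^2$ and $\mathbf 1^TA\beta=\|\beta\|^2$. Further $\omega^TA\omega$ and $\omega^TA\beta=(A\omega)^T\beta$ are $O(n)$, and $\beta^TA\beta=-\frac nr\|\beta\|^2+O(n)$. Hence
$$z^TAz=2e(G)+\frac{2\|\omega\|^2}{\gamma n}+\frac{2\|\beta\|^2}n-\frac{\|\beta\|^2}{rn}+O(\tfrac1n),\qquad z^Tz=n(1+\delta),\quad\delta=\frac{\|\omega\|^2}{\gamma^2n^3}+\frac{\|\beta\|^2}{n^3}.$$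
Here $\delta=O(n^{-2})$, and $z^TAz=\gamma n^2+O(n)$ because $2e(G)/n=\gamma n+O(1)$. So $n\theta=z^TAz\,(1-\delta+O(n^{-4}))=z^TAz-\gamma n^2\delta+O(\frac1n)$, that is,
$$n\theta=2e(G)+\frac{\|\omega\|^2}{\gamma n}(2-1)+\frac{\|\beta\|^2}n\bigl(2-\tfrac1r-\gamma\bigr)+O(\tfrac1n)=2e(G)+\tfrac r{r-1}W+B+O(\tfrac1n),$$
since $2-\frac1r-\gamma=1$, $\|\omega\|^2=nW$ and $\|\beta\|^2=nB$.

**Step 3 ($\theta$ is $\lambda$, up to $O(n^{-3})$).** *We bound the residual.* In norm,
$$Az=\bar d\mathbf 1+\omega+\beta-\tfrac1r\beta+O(n^{-1/2})=\bar d\mathbf 1+\omega+\gamma\beta+O(n^{-1/2}).$$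
By Step 2, $\theta-\bar d=O(1/n)$ and $\theta=\gamma n+O(1)$, so $\theta z=\bar d\mathbf 1+\omega+\gamma\beta+O(n^{-1/2})$ as well. Hence $\|Az-\theta z\|=O(n^{-1/2})$, and $\hat z=z/\|z\|$ has residual $\rho=A\hat z-\theta\hat z$ with $\|\rho\|=O(1/n)$. Expand $\hat z=\sum c_iu_i$ in orthonormal eigenvectors with eigenvalues $\lambda=\lambda_1\ge\lambda_2\ge\dots$. Since $\theta-\lambda_2\ge\gamma n-O(1)$ is positive for large $n$, $\|\rho\|^2=\sum c_i^2(\lambda_i-\theta)^2\ge(1-c_1^2)(\theta-\lambda_2)^2$, so $c_1^2\ge\frac12$. As $\theta$ is the Rayleigh quotient of $\hat z$, $\sum c_i^2(\lambda_i-\theta)=0$, and therefore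
$$c_1^2(\lambda-\theta)=\sum_{i\ge2}c_i^2(\theta-\lambda_i)\le\sum_{i\ge2}\frac{c_i^2(\theta-\lambda_i)^2}{\theta-\lambda_2}\le\frac{\|\rho\|^2}{\theta-\lambda_2}=O(n^{-3}).$$
Thus $0\le\lambda-\theta=O(n^{-3})$, and (6) follows. $\square$

Now we specialize to the structure of Lemma 2. Write $n=rh+t$ with $0\le t<r$ and $n_i=h+p_i$, so $\sum p_i=t$.

**Definition (size vector, $a$, $w$).** $p=(p_1,\dots,p_r)$ is the *size vector*. Put $a=2(1-\frac1m)$, the average degree of a tree of order $m$, and $w(G)=\frac1{n_1}\sum_{v\in V_1}d_H(v)^2-a^2$. *Example:* if $n=2h$, $r=2$ and $G=(qP_3)\vee\overline{K_{h+1}}$ with $3q=h-1$, then $p=(-1,1)$, $m=3$, $a=\frac43$, $w(G)=\frac{1+4+1}3-\frac{16}9=\frac29$.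

**Corollary.** If $G$ satisfies (S1)–(S4) (in (S4): trees of order $m$, popular or not), then
$$n\lambda(G)=2e(G)+\tfrac1r\Bigl(\sum p_i^2-2ap_1\Bigr)+\frac{w(G)}{r-1}+C_n+O(1/n), \tag{7}$$
where $C_n$ depends only on $n,r,m$ and the $O$-constant only on $r,m,K$.

*Proof.* By (S3), all but $O(1)$ vertices have degree $n-n_i$ (in $V_i$, $i\ge2$) or $n-n_1+d_H(v)$ (in $V_1$); the others deviate by $O(1)$ by (S2). By (S4), $2e(H)=an_1+O(1)$. So $D_1=n-n_1+a+O(\frac1n)$ and $D_i=n-n_i+O(\frac1n)$ for $i\ge2$. Hence
$$W=\frac1n\sum_{v\in V_1}(d_H(v)-a)^2+O(\tfrac1n)=\frac1n\Bigl(\sum_{v\in V_1}d_H(v)^2-2a\cdot2e(H)+a^2n_1\Bigr)+O(\tfrac1n)=\frac{n_1}nw(G)+O(\tfrac1n)=\tfrac1rw(G)+O(\tfrac1n).$$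
Put $s_i=n_i-\frac nr=p_i-\frac tr$, so $\sum s_i=0$. Then $\bar d=\frac1n\bigl(n^2-\sum n_i^2+an_1\bigr)+O(\frac1n)=n-\frac nr+\frac ar+O(\frac1n)$, and $D_i-\bar d=-s_i+a\delta_{i1}-\frac ar+O(\frac1n)$. Expanding the squares,
$$B=\tfrac1r\Bigl(\sum s_i^2-2as_1+a^2(1-\tfrac1r)\Bigr)+O(\tfrac1n).$$
Finally $\sum s_i^2=\sum p_i^2-t^2/r$ and $s_1=p_1-t/r$, where $t$ is determined by $n$ and $r$. Insert $W$ and $B$ in (6). $\square$

## 6. What one edge has to pay for

By (7), besides $2e(G)$ there are two competitors. The size term rewards a *smaller* $p_1$: moving one vertex out of $V_1$ without changing $\sum p_i^2$ gains $\frac{2a}r$. The term $\frac w{r-1}$ rewards irregular trees. We bound its range.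

For a tree on $m\ge2$ vertices, $4m-6\le\sum d_v^2\le m(m-1)$. The lower bound follows from $\sum(d_v-1)(d_v-2)\ge0$ and $\sum d_v=2m-2$, with equality for $P_m$. For the upper bound, $\sum d_v^2=\sum_{uv\in E}(d_u+d_v)$, and $d_u+d_v\le m$ because adjacent vertices of a tree have disjoint neighborhoods; equality holds for $K_{1,m-1}$. By (S4), $w(G)+a^2$ lies between $\frac{4m-6}m$ and $m-1$ up to $O(1/n)$. So for two graphs as in the Corollary the terms $\frac w{r-1}$ differ by at most $\omega_m+O(1/n)$, where
$$\omega_m:=\frac{(m-2)(m-3)}{m(r-1)}\ (m\ge2),\qquad\omega_1:=0 .$$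
(For $m=1$ both terms are $O(1/n)$.) The two gains together, minus the price $2$ of one edge, are for $m\ge2$
$$\frac{2a}r+\omega_m-2=\frac{f(m)}{mr(r-1)},\qquad f(m)=rm^2-(2r^2-r+4)m+2r+4. \tag{8}$$
To check, the left side times $mr(r-1)$ is $4(m-1)(r-1)+r(m^2-5m+6)-2mr(r-1)$. The polynomial $f$ is convex in $m$, and
$$f(2)=-4(r-1)^2<0,\qquad f(2r-1)=8-6r<0,\qquad f(2r)=2(r-1)(r-2).$$
Hence for $r\ge3$: $f(m)<0$ for $2\le m\le2r-1$, and $f(m)>0$ for $m\ge2r$. This is where $m_r=2r$ comes from.

For $r=2$ the size term is stronger. Going from size vector $(0,0)$ to $(-1,1)$ changes it by $\frac{2+2a}2=1+a$, against the price $2$ of one edge: a loss for $m=1$ ($a=0$), a tie at this order for $m=2$ ($a=1$), a gain for $m\ge3$. The tie will require an exact computation.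

## 7. Resizing the parts

To compare a spectrally extremal graph with an edge-extremal one we want both to have a convenient size vector. Put $e_1(G)=e(G)-e(\mathcal K)$. Since $e(\mathcal K)=\frac12(n^2-\sum n_i^2)$ and $\sum n_i^2=rh^2+2ht+\sum p_i^2$,
$$e(G)=\text{const}(n,r)-\tfrac12\sum p_i^2+e_1(G). \tag{9}$$
Let $g(D)=D-\lceil D/m\rceil$ for integers $D$.

**Lemma 4.** Let (P1)–(P4) hold, $n$ large, $G\in\mathrm{EX}\cup\mathrm{SPEX}$ with size vector $p'$, and let $p$ be a bounded integer vector with $\sum p_i=t$. There is an $\mathcal F$-free graph $G'$ on $n$ vertices with size vector $p$ and $e_1(G')=e_1(G)+g(p_1-p_1')$. It satisfies (S1)–(S4) (larger $K$) and $w(G')=w(G)+O(1/n)$.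

*Proof.* **Step 1 (clean objects).** *These are what can be copied or removed safely.* A vertex of $V_i$, $i\ge2$, is *clean* if it has no internal and no missing edges. A component of $H$ is *clean* if it is a popular $m$-vertex tree and its vertices have no missing edges. By (S3), (S4) all but $O(1)$ vertices of $V_2\cup\dots\cup V_r$ and all but $O(1)$ components of $H$ are clean. There are finitely many trees of order $m$, so some tree $T_0$ occurs as a clean component more than any prescribed constant number of times.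

**Step 2 (additions).** *They keep the graph $\mathcal F$-free.* Add to $V_i$, $i\ge2$, a vertex adjacent to everything outside $V_i$; or add to $V_1$ a new component $T_0$ whose vertices are adjacent to everything outside $V_1$. A copy of $F$ using the new vertex (component) can be rerouted through a clean vertex of $V_i$ (a clean $T_0$-component) not met by the copy, because this has the same neighbors outside its part and the same internal structure. Clean objects stay clean and the new object is clean, so additions can be iterated. They change $e_1$ by $0$ and by $m-1$, respectively.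

**Step 3 (deletions).** *They are trivially harmless for $\mathcal F$-freeness.* We may delete a clean vertex of $V_i$, $i\ge2$ ($e_1$ unchanged); a clean $T_0$-component ($e_1$ drops by $m-1$); or, if $m\ge2$, a leaf of a clean $T_0$-component ($e_1$ drops by $1$).

**Step 4 (assembly).** *We reach the size $p_1$ exactly.* Let $D=p_1-p_1'$ and $q=\lceil D/m\rceil$. Add $q$ copies of $T_0$ (delete $|q|$ clean copies if $q<0$), and delete $qm-D\in[0,m-1]$ leaves from distinct clean copies. For $m=1$ no leaves are deleted. The size of $V_1$ changes by $D$ and $e_1$ by $q(m-1)-(qm-D)=D-q=g(D)$. Adjust the other parts with clean vertices. Perform all additions before all deletions. Since $\sum p_i=\sum p'_i=t$, the result has $n$ vertices. Only $O(1)$ vertices of bounded internal degree were added or deleted, so (S1)–(S4) persist with a larger constant, and $w$ changes by $O(1/n)$. $\square$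

We shall use: $g(D)\ge D$ for $D\le0$; $g(D)\ge0$ for $D\ge0$; $g(D)\ge\lfloor D/2\rfloor$ for $D\ge0$, $m\ge2$; $g(1)=0$.

**Definition (target $p^*$).** Let $p^*=0$ if $t=0$; otherwise $p^*$ has $t$ ones and $r-t$ zeros with $p_1^*=1$. *Example:* $r=3$, $n=3h+2$: $p^*=(1,1,0)$.

For an integer vector $p'$ with $\sum p_i'=t$ put $D=p_1^*-p_1'$ and $P=\sum p_i'^2-\sum p_i^{*2}$. Then
$$P\ge0,\qquad P\ge D(D-1). \tag{10}$$
If $t\ge1$, then $\sum p_i^{*2}=t=\sum p_i'$, so $P=\sum p_i'(p_i'-1)$ with all summands $\ge0$, and the first summand is $(1-D)(-D)=D(D-1)$. If $t=0$, then $p_1'=-D$ and the other $p'_i$ sum to $D$, so $P=\sum p_i'^2\ge D^2+|D|\ge D(D-1)$.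

## 8. Levels below $m_r$: spectrally extremal graphs are edge-extremal

Let (P1)–(P4) hold with level $m<m_r$. So either $m=1$, or $r\ge3$ and $2\le m\le2r-1$.

**Step 1 (an edge-extremal graph with sizes $p^*$).** *It will serve as a reference graph.* Apply Lemma 4 to any graph of $\mathrm{EX}$, with size vector $p'$, and target $p^*$. By (9) the edge number changes by $\frac P2+g(D)$. This is $\ge0$: clear for $D\ge0$, and for $D<0$ it is at least $\frac{|D|(|D|+1)}2-|D|\ge0$ by (10). So we obtain $G_1\in\mathrm{EX}$ with size vector $p^*$.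

**Step 2 (two comparisons).** *We set up what has to be contradicted.* Suppose $G_2\in\mathrm{SPEX}\setminus\mathrm{EX}$, with size vector $p'$ and corresponding $P,D$. Let $j=\mathrm{ex}(n,\mathcal F)-e(G_2)\ge1$. By Lemma 2, $P,D,j$ are bounded. Comparing $G_2$ directly with $G_1$ costs up to $\omega_m$, since their trees may differ, and that can be too much: for $r=3$, $m=5$, $t=0$, $p'=(-1,1,0)$, $j=1$ we have $P=2$, $D=1$, $a=\frac85$, $\omega_5=\frac35$, and $\frac{P+2aD}r+\omega_m=\frac73>2=2j$. The remedy is to resize $G_2$ itself, keeping its $w$. Let $G_2'$ come from $G_2$ by Lemma 4 with target $p^*$, so $e(G_2')=e(G_2)+\frac P2+g(D)\le\mathrm{ex}(n,\mathcal F)$.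

* *Case 1:* $e(G_2')=\mathrm{ex}(n,\mathcal F)$, so $2j=P+2g(D)$. We compare with $G_2'$. Since $w(G_2')=w(G_2)+O(\frac1n)$, (7) gives $n(\lambda(G_2)-\lambda(G_2'))=-2j+\frac{P+2aD}r+O(\frac1n)$.
* *Case 2:* $e(G_2')\le\mathrm{ex}(n,\mathcal F)-1$, so $2j\ge P+2g(D)+2$. Now the additional $2$ can pay for $\omega_m$, and we compare with $G_1$: $n(\lambda(G_2)-\lambda(G_1))\le-2j+\frac{P+2aD}r+\omega_m+O(\frac1n)$.

The main terms take finitely many values. So a negative main term contradicts $G_2\in\mathrm{SPEX}$ for large $n$, and it suffices to prove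
$$\text{Case 1: }\ \tfrac{P+2aD}r<2j;\qquad\text{Case 2: }\ \tfrac{P+2aD}r+\omega_m<2j. \tag{11}$$

**Step 3 (level $m=1$).** *Here $a=\omega_m=g=0$.* In Case 1, $P=2j\ge2$, so $P/r<2j$. In Case 2, $P/r\le P\le2j-2<2j$.

**Step 4 (levels $2\le m\le2r-1$, $r\ge3$).** *We verify (11) according to $D$.* Now $1\le a<2$, and by (8) with $f(m)<0$, $\omega_m<2-\frac{2a}r$.

*$D\le0$.* Since $aD\le D\le g(D)$, $\frac{P+2aD}r\le\frac{P+2g(D)}r$. In Case 1 this is $\frac{2j}r<2j$. In Case 2 it is at most $\frac{2j-2}r\le2j-2$, and $\omega_m<2$.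

*$D=1$.* Here $g(D)=0$. In Case 1, $P=2j\ge2$ and $2a<4\le P(r-1)$, so $\frac{P+2a}r<P=2j$. In Case 2, $P\le2j-2$, and $\frac{P+2a}r+\omega_m<\frac{2j-2}r+\frac{2a}r+2-\frac{2a}r=\frac{2j-2}r+2\le2j$.

*$D\ge2$.* By (10), $P(1-\frac1r)\ge\frac23D(D-1)$. In Case 1 we need $P(1-\frac1r)+2g(D)>\frac{2aD}r$, where $\frac{2aD}r<\frac{4D}3$. For $D=2$ we have $g(2)\ge1$, so the left side is at least $\frac43+2>\frac83$. For $D\ge3$ it is at least $\frac23D\cdot2=\frac{4D}3$. In Case 2, $P(1-\frac1r)\ge\frac43(D-1)\ge\frac{2a(D-1)}r$, so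
$$\tfrac{P+2aD}r+\omega_m<\tfrac Pr+\tfrac{2a(D-1)}r+2\le P+2\le P+2g(D)+2\le2j .$$

This proves **Theorem 2(2)**. For the implication in **Theorem 2(4)**: if $n\ge n_0(\mathcal F)$ and $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+N-\lceil N/m_r\rceil$, then by (1) conditions (P1)–(P4) hold with $m<m_r$, and we have just shown $\mathrm{SPEX}\subseteq\mathrm{EX}$ for large $n$. $\square$

## 9. Families of every level $m\ge m_r$ with disjoint extremal sets

The plan is to decide which internal forests we want to allow, and to forbid every small graph that is not compatible with them.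

**Definition (host forests, $\mathcal A$, $\mathcal F$).** The *host forests* are, for all $\ell\ge1$:

* (a) $r\ge3$, $m\ge2r$: $P_{m+1}\cup\ell P_m$ and $\ell K_{1,m-1}$;
* (b) $r=2$, $m=2$: $P_3\cup\ell K_2$;
* (c) $r=2$, $m\ge3$: $\ell P_m$.

Let $\mathcal A$ be the set of all subgraphs of graphs $H\vee K_{r-1}(k)$, $H$ a host forest, $k\ge1$. Put $k_0=r(m+1)$, $M_0=rk_0+4(m+2)$, and let $\mathcal F$ be the finite family of all graphs on at most $M_0$ vertices that are not in $\mathcal A$. *Example:* in case (b), $(2K_2)\vee\overline{K_5}\in\mathcal A$, while $K_5\in\mathcal F$, since the graphs $H\vee\overline{K_k}$ with $H$ a forest contain at most a $K_3$.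

Host forests have maximum degree at most $m$ and at most one component of order more than $m$, and such a component has order $m+1$. Since $\mathcal A$ is closed under subgraphs, members of $\mathcal A$ are $\mathcal F$-free, and a graph is $\mathcal F$-free if and only if all its subgraphs on at most $M_0$ vertices are in $\mathcal A$.

**Lemma 5.** If $X_1\vee\dots\vee X_r\in\mathcal A$ with all $|X_i|\ge k_0$, then at most one $X_i$ has edges, and that $X_i$ is contained in a host forest.

*Proof.* Let the graph be contained in $Y=H\vee K_{r-1}(k)$ with parts $Y_1=V(H),Y_2,\dots,Y_r$. Each vertex of $Y$ has at most $m$ neighbors in its own part. Since $k_0=r(m+1)$, for each $i$ there is $j(i)$ with $|X_i\cap Y_{j(i)}|\ge m+1$. If $j(i)=j(i')$ with $i\ne i'$, a vertex of $X_i\cap Y_{j(i)}$ is adjacent to the at least $m+1$ vertices of $X_{i'}\cap Y_{j(i)}$ in its own part, a contradiction. So $j$ is a bijection. If $i'\ne i$, a vertex of $X_i\cap Y_{j(i')}$ would again have at least $m+1$ neighbors in its part. So $X_i\subseteq Y_{j(i)}$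 for all $i$, and only $Y_1$ contains edges. $\square$

**The family has level $m$.** *We check (P1)–(P4).* All $r$-colorable graphs lie in $\mathcal A$, so every member of $\mathcal F$ has chromatic number at least $r+1$. The graph $K_1\vee K_r(k_0)=K_{1,k_0}\vee K_{r-1}(k_0)$ is not in $\mathcal A$ by Lemma 5, since $k_0>m$ and so $K_{1,k_0}$ lies in no host forest. It has $rk_0+1\le M_0$ vertices and chromatic number $r+1$, so $\chi(\mathcal F)=r+1$. Adding isolated vertices to it gives a member of $\mathcal F$ of order $M_0$, so the number $M$ of Section 3 is $M_0$, and (P1) holds. By Lemma 5, $(K_2\cup k_0K_1)\vee(K_2\cup k_0K_1)\vee K_{r-2}(k_0)\notin\mathcal A$. It has $rk_0+4\le M_0$ vertices and lies in the graph of (P2), so (P2) holds.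

Let $C$ be popular. Take a connected subgraph $C'\subseteq C$ of order $\min(|C|,m+1)$, with $C'=C$ if $|C|\le m+1$. Then $(2C'\cup k_0K_1)\vee K_{r-1}(k_0)$ is a subgraph of $(MC)\vee K_{r-1}(M)$ with at most $M_0$ vertices, so it is in $\mathcal A$. By Lemma 5, $2C'$ lies in a host forest (trivially if $C'=K_1$). A host forest does not have room for two disjoint connected subgraphs of order $m+1$. So $|C'|\le m$, hence $C=C'$ is a tree of order at most $m$. Finally $P_m$ is popular, because $(kP_m)\vee K_{r-1}(k)\in\mathcal A$ for all $k$. So (P1)–(P4) hold with this $m$, and Lemma 2 applies.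

**Local rules for edge-extremal graphs.** *We convert the definition of $\mathcal F$ into statements about the parts.* Let $G\in\mathrm{EX}(n,\mathcal F)$, $n$ large, with partition and $H=G[V_1]$ as in Lemma 2. As $m\ge2$, $H$ has linearly many edges.

(i) *$V_2,\dots,V_r$ are independent.* Suppose $xy$ is an edge in $V_i$, $i\ge2$. By (S2) only boundedly many edges of $H$ have an endpoint nonadjacent to $x$ or $y$, so there is an edge $uv$ of $H$ with $u,v$ both adjacent to $x,y$. Choose greedily $k_0$ further vertices in each part, with all chosen cross pairs adjacent. The subgraph $(K_2\cup k_0K_1)\vee(K_2\cup k_0K_1)\vee K_{r-2}(k_0)$ so obtained has at most $M_0$ vertices, so it is in $\mathcal A$, contradicting Lemma 5.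

(ii) *Every subgraph $U$ of $H$ with at most $4(m+2)$ vertices lies in a host forest.* Add greedily $k_0$ vertices in each part to obtain $(U\cup k_0K_1)\vee K_{r-1}(k_0)\subseteq G$ with at most $M_0$ vertices, and apply Lemma 5 (trivial if $U$ has no edges).

By (i), $e(G)\le e(\mathcal K)+e(H)$, with equality if and only if no cross edge is missing.

### Case (a): $r\ge3$, $m\ge2r$

Let $h=mq$ with $q$ large, $n=rh+1$, $E_0=h-q$.

**Step 1 ($H$ consists of paths or of stars).** No host forest contains both $P_4$ and $K_{1,3}$, so by (ii) $H$ does not contain both. By (S4), $H$ has a component of order $m$. By (ii) it is a connected subgraph of order $m$ of a host forest, hence $P_m$ or $K_{1,m-1}$. As $m\ge6$, $H$ contains exactly one of $P_4$, $K_{1,3}$.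

*Path type* ($H\supseteq P_4$). By (ii), a connected subgraph of order at most $m+2$ together with a $P_4$ lies in a host forest, which must be of the form $P_{m+1}\cup\ell P_m$. So no connected subgraph has order $m+2$, all components are paths of order at most $m+1$, and at most one has order $m+1$, as $2P_{m+1}$ lies in no host forest. With $k$ components, $n_1\le mk+1$, so $e(H)=n_1-k\le\varphi(n_1):=n_1-\lceil(n_1-1)/m\rceil$.

*Star type* ($H\supseteq K_{1,3}$). Similarly all components are stars of order at most $m$, so $e(H)\le n_1-\lceil n_1/m\rceil\le\varphi(n_1)$.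

**Step 2 (the unique edge-extremal graph).** $\varphi$ is nondecreasing with steps at most $1$, $\varphi(h)=E_0$, $\varphi(h+1)=E_0+1$, and $e(\mathcal K)=e(T_{n,r})-\frac12(\sum p_i^2-1)$ with $\sum p_i=1$.

* If $p_1\le0$, then $\sum p_i^2\ge1$ gives $e(G)\le e(T_{n,r})+E_0$.
* If $p_1\ge2$, the other entries sum to $1-p_1$, so $\sum p_i^2\ge p_1^2+p_1-1$ and $e(G)-e(T_{n,r})\le E_0+p_1-\frac12(p_1^2+p_1-2)=E_0+\frac12(2+p_1-p_1^2)\le E_0$.
* If $p_1=1$ and $H$ has star type, $e(H)\le h+1-(q+1)=E_0$.
* If $p_1=1$ and $H$ has path type, $e(G)\le e(T_{n,r})+E_0+1$, with equality if and only if $p=(1,0,\dots,0)$, nothing is missing and $e(H)=E_0+1$. In the equality case $H$ has $q$ components on $mq+1$ vertices, so $H=P_{m+1}\cup(q-1)P_m$.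

Call the graph of the equality case $G_1$; it is in $\mathcal A$. So $\mathrm{EX}(n,\mathcal F)=\{G_1\}$ and
$$\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+E_0+1=e(T_{n,r})+(1-\tfrac1m)\tfrac{n-1}r+1 .$$

**Step 3 (a better graph with one edge less).** Let $G_2\in\mathcal A$ have size vector $p'=(0,1,0,\dots,0)$, no missing edges, and $G_2[V_1]=qK_{1,m-1}$ as its only internal edges. Then $e(G_2)=e(T_{n,r})+E_0=\mathrm{ex}(n,\mathcal F)-1$, $w(G_2)=m-1-a^2$, and $w(G_1)=\frac{4m-6}m-a^2+O(\frac1n)$. By (7) and (8),
$$n(\lambda(G_2)-\lambda(G_1))=-2+\frac{2a}r+\omega_m+O(\tfrac1n)=\frac{f(m)}{mr(r-1)}+O(\tfrac1n)>0$$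
for large $n$; for $m=2r$ the main term is $(r-2)/r^2$. Hence $\mathrm{SPEX}\cap\mathrm{EX}=\emptyset$ for these $n$. The extra component $P_{m+1}$ is there for Step 2: with $\ell P_m$ in place of $P_{m+1}\cup\ell P_m$, the path type would give only $e(H)\le n_1-\lceil n_1/m\rceil$, which is $E_0$ at $n_1=h+1$, and $G_2$ would itself be edge-extremal.

### Case (b): $r=2$, $m=2$

Let $h$ be even and large, $n=2h$, $n_1=h+p$.

**Step 1 (the edge-extremal graphs).** By (ii) the components of $H$ are $K_1$, $K_2$ and at most one $P_3$: connected graphs of order $4$, triangles, and $2P_3$ lie in no host forest. With $k$ components, $n_1\le2k+1$, so $e(H)\le n_1-\lceil(n_1-1)/2\rceil=\lceil n_1/2\rceil$ and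
$$e(G)\le h^2-p^2+\lceil(h+p)/2\rceil=h^2+\tfrac h2-p^2+\lceil p/2\rceil .$$
This is $h^2+\frac h2$ for $p\in\{0,1\}$ and smaller otherwise, as $\lceil p/2\rceil\le p<p^2$ for $p\ge2$ and $\lceil p/2\rceil\le0<p^2$ for $p\le-1$. The graphs below show that it is attained in $\mathcal A$. So $\mathrm{ex}(n,\mathcal F)=h^2+\frac h2=e(T_{n,2})+\frac n4$. In an edge-extremal graph no cross edge is missing and $H$ has exactly $h/2$ components, on $h$ or $h+1$ vertices. Counting vertices, $\mathrm{EX}=\{G_a,G_b,G_c\}$, each of the form $H\vee\overline{K_s}$: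

* $G_a$: $s=h$, $H=\frac h2K_2$;
* $G_b$: $s=h$, $H=P_3\cup K_1\cup\frac{h-4}2K_2$;
* $G_c$: $s=h-1$, $H=P_3\cup\frac{h-2}2K_2$.

Let $G_2$ be given by $s=h+1$, $H=P_3\cup\frac{h-4}2K_2$. It lies in $\mathcal A$ and has $h^2-1+\frac h2$ edges, one less.

**Step 2 (an exact eigenvalue equation).** *The order-one terms of (7) for $G_2$ and $G_a$ cancel, so we compute exactly.* As in Section 2, for $G=H\vee\overline{K_s}$ the eigenvalue equations give $\Psi_G(\lambda(G))=1$ with $\Psi_G(\lambda)=\frac s\lambda\mathbf 1^T(\lambda-A_H)^{-1}\mathbf 1$. Expanding $(\lambda-A_H)^{-1}=\sum_kA_H^k\lambda^{-k-1}$ shows that $\Psi_G$ is strictly decreasing on $(\lambda(H),\infty)$, and $\lambda(G)>\lambda(H)$. So for $\mu>\lambda(H)$: $\Psi_G(\mu)>1$ if and only if $\lambda(G)>\mu$.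

The components $K_1,K_2,P_3$ contribute $\frac1\lambda,\frac2{\lambda-1},\frac{3\lambda+4}{\lambda^2-2}$ to $\mathbf 1^T(\lambda-A_H)^{-1}\mathbf 1$. (For $P_3$ with end value $x$ and middle value $y$: $\lambda x=1+y$, $\lambda y=1+2x$, so $x=\frac{\lambda+1}{\lambda^2-2}$, $y=\frac{\lambda+2}{\lambda^2-2}$.) With $\kappa=\frac{\lambda+2}{\lambda^2-2}$ we have $\frac{3\lambda+4}{\lambda^2-2}=\frac{3+\kappa}{\lambda-1}$, because $3\lambda^2+\lambda-4=(3\lambda+4)(\lambda-1)$. Hence $\lambda(\lambda-1)\Psi$ equals

* for $G_a$: $h\cdot h=h^2$;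
* for $G_b$: $h\bigl(3+\kappa+1-\frac1\lambda+h-4\bigr)=h^2+h\kappa-\frac h\lambda$;
* for $G_c$: $(h-1)(3+\kappa+h-2)=h^2-1+(h-1)\kappa$;
* for $G_2$: $(h+1)(3+\kappa+h-4)=h^2-1+(h+1)\kappa$.

**Step 3 (comparison).** *For $\ast=a,b,c$ and $\mu=\lambda(G_\ast)$ we show $\Psi_{G_2}(\mu)>\Psi_{G_\ast}(\mu)=1$, using the differences of these expressions at $\lambda=\mu$.* Always $\mu\ge2e(G_\ast)/n>h>\sqrt2\ge\lambda(H)$.

* $\ast=c$: the difference is $2\kappa>0$.
* $\ast=a$: the difference is $(h+1)\kappa-1$, and $\mu(\mu-1)=h^2$. We need $(h+1)(\mu+2)>\mu^2-2=h^2+\mu-2$, i.e. $h\mu+2h+4>h^2$, which is true as $\mu>h$.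
* $\ast=b$: at $\lambda=h+1$ we have $\kappa=\frac{h+3}{h^2+2h-1}<1$, so $h^2+h\kappa-\frac h\lambda<h^2+h=\lambda(\lambda-1)$. Thus $\Psi_{G_b}(h+1)<1$ and $\mu<h+1$. The difference at $\mu$ is $\kappa-1+\frac h\mu>\frac{h+1}\mu-1>0$, using $\kappa>\frac1\mu$, which holds because $\mu(\mu+2)>\mu^2-2$.

So $\lambda(G_2)>\lambda(G_a),\lambda(G_b),\lambda(G_c)$, and $\mathrm{SPEX}\cap\mathrm{EX}=\emptyset$ for these $n$.

### Case (c): $r=2$, $m\ge3$

Let $h=mq+1$ with $q$ large, $n=2h$, $n_1=h+p$.

**Step 1 (the edge-extremal graphs).** By (ii) all components of $H$ are paths of order at most $m$, so $e(G)\le h^2-p^2+(h+p)-\lceil(h+p)/m\rceil$. The map $x\mapsto x-\lceil x/m\rceil$ is nondecreasing with steps at most $1$ and takes the values $h-q-1,\ h-q-1,\ h-q$ at $x=h-1,h,h+1$. So the bound is $h^2+h-q-1$ for $p\in\{0,1\}$. For $p\ge2$ it is at most $h^2-p^2+(h-q)+(p-1)=(h^2+h-q-1)-p^2+p$, and for $p\le-1$ at most $(h^2+h-q-1)-p^2$; both are smaller. It is attained in $\mathcal A$, for instance by $(qP_m\cup K_1)\vee\overline{K_h}$. So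 $\mathrm{ex}(n,\mathcal F)=h^2+h-q-1$, and edge-extremal graphs have $p\in\{0,1\}$, no missing edges, and $q+1$ path components in $H$. Since $H$ has at least $mq+1$ vertices, all but at most $m-1$ of these are $P_m$.

**Step 2 (a better graph with one edge less).** Let $G_2=(qP_m)\vee\overline{K_{h+1}}\in\mathcal A$, so $p'=(-1,1)$ and $e(G_2)=h^2-1+(h-1)-q=\mathrm{ex}(n,\mathcal F)-1$. The values $w$ of $G_2$ and of all $G\in\mathrm{EX}$ agree up to $O(1/n)$. By (7), up to $O(\frac1n)$, $n(\lambda(G_2)-\lambda(G))$ equals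

* $-2+\frac{2+2a}2=a-1=1-\frac2m>0$ if $G$ has size vector $(0,0)$;
* $-2+\frac{4a}2=2(a-1)>0$ if $G$ has size vector $(1,-1)$.

So $\mathrm{SPEX}\cap\mathrm{EX}=\emptyset$ for these $n$. Cases (a)–(c) prove **Theorem 2(3)**.

**Optimality in Theorem 2(4).** For $r=2$, case (b) has $N=h$ and surplus exactly $\frac h2=N-\lceil N/2\rceil$, so "$<$" cannot be replaced by "$\le$". For $r\ge3$, case (a) with $m=2r$ has $N=h+1=2rq+1$, so $N-\lceil N/2r\rceil=h+1-(q+1)=E_0$, while the surplus is $E_0+1$. So the condition cannot be replaced by $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+N-\lceil N/m_r\rceil+1$. This completes the proof of Theorem 2. $\square$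

## 10. The value of $c(r)$

*Proof of Theorem 1.* Let $c=\frac1r(1-\frac1{m_r})$.

**The constant $c$ has the required property.** Let $0<\varepsilon<c$ and let $\mathcal F$ be finite with $\chi(\mathcal F)=r+1$. If (P1)–(P4) hold with level $m<m_r$, then $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$ for all large $n$ by Section 8. Otherwise (1) holds, and since $N-\lceil N/m_r\rceil=\lfloor N(1-\frac1{m_r})\rfloor\ge cn-1$,
$$\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+cn-1>e(T_{n,r})+(c-\varepsilon)n$$
for all large $n$. So the hypothesis of the implication fails, and the implication is vacuous.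

**No larger constant has it.** Let $c'>c$ and choose $0<\varepsilon<c'$ with $c'-\varepsilon>c$. The family of Section 9 with $m=m_r$ has
$$\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+cn+O(1)\le e(T_{n,r})+(c'-\varepsilon)n$$
for all large $n$, yet $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$ for infinitely many $n$. The set $\mathrm{SPEX}(n,\mathcal F)$ is not empty, so the inclusion fails for these $n$, and $c'$ does not have the required property.

Hence $c(2)=\frac14$ and $c(r)=\frac{2r-1}{2r^2}$ for all $r\ge3$. $\blacksquare$
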